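\title{Unconditional algebras of compact operators as Calkin algebras}

\begin{abstract}
For $1<p<\infty$ let $\mathcal K(\ell_p)_{\mathrm u}$ be the completion of the finitely supported matrices under the norm $\|A\|_{\mathrm u}=\|(|a_{kl}|)\|_{\mathcal L(\ell_p)}$. We prove that the unitization of $\mathcal K(\ell_p)_{\mathrm u}$ is isomorphic, as a Banach algebra, to the Calkin algebra of a separable Banach space, for real and for complex scalars. The space is an extension of $\ell_p(Y)$ by $B$, where $Y$ and $B$ are Argyros--Haydon spaces between which every operator is compact. The extension splits over $\ell_p^n(Y)$ uniformly in $n$, but along no block sequence of $\ell_p(Y)$. The proof applies to a class of spaces with an unconditional basis that contains the superreflexive ones, and the algebra of operators on the resulting space has exactly four closed ideals.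
\end{abstract}

\section{Introduction}\label{sec:intro}

The scalar field $\mathbb K$ is $\mathbb R$ or $\mathbb C$, and all spaces and algebras in a statement are over the same field. For Banach spaces $E,F$ we write $\mathcal L(E,F)$ and $\mathcal K(E,F)$ for the bounded and the compact operators, and $\mathcal L(X)$, $\mathcal K(X)$ when $E=F=X$. The \emph{Calkin algebra} of $X$ is the quotient Banach algebra $\mathcal L(X)/\mathcal K(X)$. The class of $T$ is $[T]$, and $\|[T]\|=\inf_{K\in\mathcal K(X)}\|T+K\|$ measures what remains of $T$ when compact perturbations are ignored. An \emph{isomorphism} of Banach algebras is an algebra isomorphism that is bounded and has a bounded inverse.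

Let $1<p<\infty$, let $q$ be the conjugate exponent, and let $E_{kl}$ be the matrix with entry $1$ in position $(k,l)$ and $0$ elsewhere. For a finitely supported scalar matrix $A=(a_{kl})_{k,l\ge1}$ put $|A|=(|a_{kl}|)$ and
\[
\|A\|_{\mathrm u}=\big\||A|\big\|_{\mathcal L(\ell_p)}=\sup\Big\{\sum_{k,l}|y_k\,a_{kl}\,x_l| : \|x\|_p\|y\|_q\le1\Big\}.
\]
This is the smallest norm that dominates the operator norm and makes the matrix units $1$-unconditional: any such norm $N$ satisfies $N(A)=N(|A|)\ge\||A|\|_{\mathcal L(\ell_p)}$. The completion $\mathcal K(\ell_p)_{\mathrm u}$ is a Banach algebra under matrix multiplication. The passage to $|A|$ forbids cancellation, and this can change the norm a great deal. If $H_1=\left(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\right)$ and $H_{k+1}=\left(\begin{smallmatrix}H_k&H_k\\H_k&-H_k\end{smallmatrix}\right)$, then $H_k^{T}H_k=2^kI$, so on $\ell_2$ we have $\|H_k\|=2^{k/2}$, while $\|H_k\|_{\mathrm u}=2^k$. On $c_0$, by contrast, the norm of a finite matrix is the largest $\ell_1$-norm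 of a row, so nothing changes, and the same completion gives $\mathcal K(c_0)$ itself.

Calkin algebras are unital and $\mathcal K(\ell_p)_{\mathrm u}$ is not, so one passes to the \emph{unitization} $\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb K$, with product and norm
\[
(A,\lambda)(A',\mu)=(AA'+\lambda A'+\mu A,\ \lambda\mu),\qquad \|(A,\lambda)\|=\|A\|_{\mathrm u}+|\lambda| .
\]
We identify $A$ with $(A,0)$. It is known that the unitization of $\mathcal K(c_0)$ is isomorphic to the Calkin algebra of some Banach space. The following question comes from the paper of Motakis and Puglisi \cite{MP}.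

\begin{quote}
\emph{For $1<p<\infty$, is the unitization of $\mathcal K(\ell_p)_{\mathrm u}$ isomorphic as a Banach algebra to the Calkin algebra of some Banach space?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:lp}
Let $1<p<\infty$ and $\mathbb K\in\{\mathbb R,\mathbb C\}$. There are a separable Banach space $\mathcal Z$ over $\mathbb K$ and a Banach algebra isomorphism
\[
\Theta:\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb K\to\mathcal L(\mathcal Z)/\mathcal K(\mathcal Z).
\]
\end{theorem}

The proof uses little about $\ell_p$, and we carry it out in the following generality. Let $U$ be a Banach space with a normalized basis $(\mathbf e_j)$ that is \emph{$1$-unconditional}: $\|\sum x_j\mathbf e_j\|\le\|\sum x'_j\mathbf e_j\|$ whenever $|x_j|\le|x_j'|$ for all $j$. We call this the \emph{lattice property}, and we identify vectors of $U$ with their coordinate sequences. Let $\mathcal K(U)_{\mathrm u}$ be the completion of the finitely supported matrices under $\|A\|_{\mathrm u}=\||A|\|_{\mathcal L(U)}$. Write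 $v_1<\dots<v_N$ if the $v_i\in U$ are nonzero and finitely supported and each support lies to the left of the next, and put
\[
\psi_U(N)=\sup\Big\{\Big\|\sum_{i\le N}v_i\Big\| : v_1<\dots<v_N,\ \|v_i\|\le1\Big\}.
\]
Always $\psi_U(N)\le N$, with equality for $\ell_1$, and $\psi_{\ell_p}(N)=N^{1/p}$.

\begin{theorem}\label{thm:U}
Suppose that $\psi_U(N)<N$ for some $N\ge2$ and that $U$ contains no isomorphic copy of $c_0$; for example, $U$ is superreflexive, or $U=\ell_p$ with $1<p<\infty$.
\begin{enumerate}
\item[(1)] For $\mathbb K=\mathbb R$ and for $\mathbb K=\mathbb C$ there are a Banach space $\mathcal Z$ and a Banach algebra isomorphism $\Theta:\mathcal K(U)_{\mathrm u}\oplus\mathbb K\to\mathcal L(\mathcal Z)/\mathcal K(\mathcal Z)$.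
\item[(2)] For $\mathbb K=\mathbb R$ and $\varepsilon>0$, the space $\mathcal Z$ can be chosen so that $(1+\varepsilon)^{-1}\|A\|_{\mathrm u}\le\|\Theta(A)\|\le(1+\varepsilon)\|A\|_{\mathrm u}$ for all $A\in\mathcal K(U)_{\mathrm u}$.
\item[(3)] The algebra $\mathcal L(\mathcal Z)$ has exactly four closed two-sided ideals, $\{0\}\subsetneq\mathcal K(\mathcal Z)\subsetneq\mathcal J\subsetneq\mathcal L(\mathcal Z)$, where $\mathcal J$ has codimension $1$ and $\mathcal J/\mathcal K(\mathcal Z)\cong\mathcal K(U)_{\mathrm u}$.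
\end{enumerate}
\end{theorem}

\subsection*{Finite sums, and where the norm $\|\cdot\|_{\mathrm u}$ comes from}

Let $Y$ be a real Argyros--Haydon space \cite{AH}: every operator on $Y$ is a scalar multiple of the identity plus a compact operator, so the Calkin algebra of $Y$ is $\mathbb R$. An operator on $\ell_p^n(Y)$ is an $n\times n$ matrix of operators on $Y$, hence of the form $A\otimes I+K$ with $A$ a scalar matrix and $K$ compact, and the Calkin algebra of $\ell_p^n(Y)$ is the algebra of $n\times n$ matrices. The question is which norm it carries. The triangle inequality gives $\|A\otimes I\|\le\|A\|_{\mathrm u}$. The reverse inequality holds up to a constant because $Y$ contains copies of $\ell_\infty^n$, and the smallest case shows why.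

\begin{example}\label{ex:hadamard}
Let $p=2$, $n=2$, $A=H_1$, so $\|A\|=\sqrt2$ and $\|A\|_{\mathrm u}=2$. Let $g_1,g_2$ be the unit vectors of $\ell_\infty^2$, and let $A\otimes I$ act on $\ell_2^2(\ell_\infty^2)$. Put $y_1=(g_1+g_2)/\sqrt2$ and $y_2=(g_1-g_2)/\sqrt2$. Then $\|y_1\|=\|y_2\|=1/\sqrt2$, so $\|(y_1,y_2)\|=1$, while
\[
(A\otimes I)(y_1,y_2)=(y_1+y_2,\ y_1-y_2)=(\sqrt2\,g_1,\ \sqrt2\,g_2)
\]
has norm $2$. The coordinate $g_k$ is reserved for the $k$-th row of $A$, and on it the signs of the inputs match the signs of that row. The supremum norm lets all rows be served at once at no cost.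
\end{example}

In $Y$ such copies of $\ell_\infty^n$ occur along weakly null sequences, which compact operators do not see, so $\|[A\otimes I]\|$ is equivalent to $\|A\|_{\mathrm u}$ with a constant independent of $n$ (Lemma~\ref{lem:test}). The algebra $\mathcal K(\ell_p)_{\mathrm u}$ is thus the natural limit of the Calkin algebras of the spaces $\ell_p^n(Y)$, and this suggests a positive answer.

\subsection*{The obstacle and the construction}

The obvious candidate $W=\ell_p(Y)$ has too many operators. For $\Omega\subset\mathbb N$ let $D_\Omega$ keep the rows in $\Omega$ and delete the others. If $\Omega\ne\Omega'$, then $D_\Omega-D_{\Omega'}$ is $\pm I$ on some row, and testing on a normalized weakly null sequence in that row gives $\|[D_\Omega]-[D_{\Omega'}]\|\ge1$. So the Calkin algebra of $W$ is not separable, whereas $\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb R$ is. We need a space on which finite matrices still act, with uniform bounds, but infinite ones such as $D_\Omega$ do not.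

We take a second Argyros--Haydon space $B$ and build an extension
\[
0\longrightarrow B\longrightarrow\mathcal Z\xrightarrow{\ \pi\ }W\longrightarrow0
\]
with three properties. First, every operator between $B$ and $Y$ is compact; this forces every operator on $\mathcal Z$ to have the form $\lambda I+S\pi+K$ with $S:W\to\mathcal Z$ and $K$ compact. Second, there are liftings $\sigma_n:\ell_p^n(Y)\to\mathcal Z$ with $\pi\sigma_n=\mathrm{id}$ and $\|\sigma_n\|\le2$; these let finite matrices act on $\mathcal Z$. Third, for every operator $S:W\to\mathcal Z$ the composition $\pi S$ tends to zero along every bounded block sequence of $W$; this makes $\pi S$ a norm limit of operators between finitely many rows, and excludes $D_\Omega$. The second and third properties pull against each other. They are reconciled by feeding functionals on $W$ into the recursive definition of $B$: liftings of $a$ successive unit vectors of $W$ are forced to add up to norm about $a/m$, while the vectors themselves add up to $a^{1/p}$, and the parameters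 allow $a^{1-1/p}/m$ to be arbitrarily large. Example~\ref{ex:chain} shows this mechanism by hand.

Section~\ref{sec:prelim} collects what is needed about $U$ and vector-valued sums over $U$. Section~\ref{sec:AH} recalls the Argyros--Haydon spaces and chooses $Y$ and $B$. Section~\ref{sec:Z} constructs $\mathcal Z$, Section~\ref{sec:embed} embeds the algebra into the Calkin algebra, and Sections~\ref{sec:key} and~\ref{sec:onto} show that the embedding is onto. Sections~\ref{sec:AH}--\ref{sec:onto} use real scalars; Section~\ref{sec:end} treats complex scalars and the ideals. A reader interested only in Theorem~\ref{thm:lp} may read $U=\ell_p$, $r=p$ and $c=1$ throughout.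

\section{Filtrations, the space $U$, and sums over $U$}\label{sec:prelim}

In this section the scalars are real or complex.

\subsection*{Textbook facts}
We use the following facts.
\begin{enumerate}
\item[(F1)] Compact operators send weakly null sequences to norm null sequences.
\item[(F2)] If $T_n,T\in\mathcal L(E,F)$, $\sup_n\|T_n\|<\infty$, $T_nx\to Tx$ for all $x$, and $K$ is a compact operator into $E$, then $\|T_nK-TK\|\to0$. An operator is compact if and only if its adjoint is.
\item[(F3)] (Schur property.) Weakly null sequences in $\ell_1$, and in every space isomorphic to $\ell_1$, are norm null.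
\item[(F4)] A basis $(\mathbf e_j)$ of $V$ is \emph{shrinking} if the norm of each $f\in V^*$ on the closed span of $(\mathbf e_j)_{j>n}$ tends to $0$, and \emph{boundedly complete} if $\sum x_j\mathbf e_j$ converges whenever its partial sums are bounded. If $(\mathbf e_j)$ is shrinking, the coordinate functionals $(\mathbf e_j^*)$ form a boundedly complete basis of $V^*$. By theorems of James, a space with a basis is reflexive if and only if the basis is shrinking and boundedly complete, and an unconditional basis of a space without a copy of $c_0$ is boundedly complete.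
\end{enumerate}

\subsection*{Filtrations}
Three spaces below come with an increasing sequence of projections, and the same selection arguments are used in all three. A \emph{filtration} of a Banach space $E$ is a uniformly bounded sequence of projections $P_0=0,P_1,P_2,\dots$ with $P_nP_m=P_{\min(n,m)}$ and $P_nx\to x$ for all $x\in E$. A \emph{block sequence} is a sequence $(x_k)$ with $x_k\in(P_{n_k}-P_{n_{k-1}})E$ for some $0=n_0<n_1<\cdots$. A filtration by finite-rank projections is a \emph{finite-dimensional decomposition} (FDD) with summands $(P_n-P_{n-1})E$, and $\operatorname{ran}x$ is the smallest interval containing all $n$ with $(P_n-P_{n-1})x\neq0$. A filtration is \emph{shrinking} if $\|f-fP_n\|\to0$ for all $f\in E^*$. Then bounded block sequences are weakly null, because $f(x_k)=(f-fP_{n_{k-1}})(x_k)$.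

\begin{lemma}[Gliding hump]\label{lem:hump}
Let $(P_n)$ be a filtration of $E$.
\begin{enumerate}
\item[(a)] If $T\in\mathcal L(E,F)$ and $\|T(I-P_n)\|\not\to0$, there is a bounded block sequence $(x_k)$ with $\inf_k\|Tx_k\|>0$.
\item[(b)] If $(x_i)$ is a sequence with $\lim_i\|P_nx_i\|=0$ for each $n$, then for every $s\ge0$ and $\eta>0$ there are arbitrarily large $i$, and for each of them arbitrarily large $q>s$, with $\|x_i-(P_q-P_s)x_i\|\le\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There is $\delta>0$ such that for infinitely many $n$ some $x$ has $\|x\|\le1$ and $\|T(I-P_n)x\|>\delta$. For such $n$ and $x$ and for large $N$ we have $\|T(P_N-P_n)x\|>\delta$. Take $(P_N-P_n)x$ as the first block, choose the next $n$ larger than $N$, and repeat.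

(b) Take $i$ with $\|P_sx_i\|\le\eta/2$ and then $q$ with $\|x_i-P_qx_i\|\le\eta/2$.
\end{proof}

\subsection*{The algebra $\mathcal K(U)_{\mathrm u}$}

Let $U$ have a normalized $1$-unconditional basis. Inequalities between vectors or matrices are meant entrywise.

\begin{lemma}\label{lem:unorm}
Let $A,A'$ be finitely supported matrices.
\begin{enumerate}
\item[(a)] If $A$ is supported in $\{1,\dots,n\}^2$, there is $x\ge0$ supported in $\{1,\dots,n\}$ with $\|x\|=1$ and $\||A|x\|=\|A\|_{\mathrm u}$.
\item[(b)] If $|A|\le|A'|$, then $\|A\|_{\mathrm u}\le\|A'\|_{\mathrm u}$. Also $\|AA'\|_{\mathrm u}\le\|A\|_{\mathrm u}\|A'\|_{\mathrm u}$ and $|a_{kl}|\le\|A\|_{\mathrm u}$.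
\item[(c)] Every element of $\mathcal K(U)_{\mathrm u}$ has well-defined entries $a_{kl}$, is determined by them, and has $a_{kk}\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x\in U$ let $x'$ be the restriction of $|x|$ to $\{1,\dots,n\}$. Then $\|x'\|\le\|x\|$ and $\big||A|x\big|\le|A|x'$, so the supremum defining $\|A\|_{\mathrm u}$ may be taken over the compact set of $x$ as in (a).

(b) With $x$ as in (a), $|A|x\le|A'|x$, which gives the first claim. It also gives the triangle inequality for $\|\cdot\|_{\mathrm u}$, through $|A+A'|\le|A|+|A'|$, and the second claim, through $|AA'|\le|A||A'|$. The third follows from $|a_{kl}E_{kl}|\le|A|$ and $\|E_{kl}\|_{\mathrm u}=1$.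

(c) By (b), the entry functionals and the truncation $T_n$ to $\{1,\dots,n\}^2$ are contractive, so they extend to the completion, and $T_nA$ is the finite matrix $(a_{kl})_{k,l\le n}$. Since $T_nA\to A$ for finite matrices, this holds for all $A$ by density. Hence $A$ is determined by its entries, and $|a_{kk}|\le\|A-T_nA\|_{\mathrm u}$ for $k>n$.
\end{proof}

\subsection*{The two hypotheses on $U$}

\begin{proposition}\label{prop:U}
Let $U$ satisfy the hypotheses of Theorem~\ref{thm:U}. There are $1<r<\infty$ and $c\ge1$ such that $\psi_U(n)\le cn^{1/r}$ for all $n$, and $U$ is reflexive.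
\end{proposition}

\begin{proof}
The function $\psi_U$ is nondecreasing, since adding a further block does not decrease the norm of the sum. Split $MN$ blocks into $M$ consecutive groups of $N$. The sums of the groups are successive blocks of norm at most $\psi_U(N)$, so $\psi_U(MN)\le\psi_U(M)\psi_U(N)$. Fix $N\ge2$ with $\psi_U(N)<N$ and $1<r<\infty$ with $\psi_U(N)\le N^{1/r}$. If $N^k\le n<N^{k+1}$, then
\[
\psi_U(n)\le\psi_U(N)^{k+1}\le N^{(k+1)/r}\le N^{1/r}n^{1/r}.
\]
If the basis were not shrinking, Lemma~\ref{lem:hump}(a) would give $f\in U^*$, $\delta>0$ and blocks $v_1<v_2<\cdots$ with $\|v_i\|\le1$ and, after multiplying by unimodular scalars, $f(v_i)\ge\delta$. Then $\delta n\le f(v_1+\dots+v_n)\le\|f\|cn^{1/r}$ for all $n$, which is impossible. As $U$ contains no copy of $c_0$, the basis is also boundedly complete, so $U$ is reflexive by (F4).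
\end{proof}

\begin{example}\label{ex:super}
The space $\ell_p$, $1<p<\infty$, satisfies the hypotheses: $\psi(2)=2^{1/p}<2$, and a reflexive space contains no copy of $c_0$. So does every superreflexive $U$, that is, every $U$ such that all spaces finitely representable in $U$ are reflexive. Such a $U$ is reflexive. Suppose $\psi_U(N)=N$ for all $N\ge2$. Given $N$ and $\eta>0$, take blocks with $\|v_i\|\le1$ and $\|\sum_{i\le N}v_i\|\ge N-\eta$. For scalars with $\sum|\alpha_i|=1$, the lattice property gives
\[
1\ge\Big\|\sum\alpha_iv_i\Big\|=\Big\|\sum|\alpha_i|v_i\Big\|\ge(N-\eta)-\sum(1-|\alpha_i|)=1-\eta .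
\]
So $U$ contains almost isometric copies of every $\ell_1^N$, the nonreflexive space $\ell_1$ is finitely representable in $U$, and $U$ is not superreflexive.
\end{example}

\subsection*{Vector-valued sums}

For a space $V$ with a normalized $1$-unconditional basis and a Banach space $E$, let $V(E)$ be the Banach space of sequences $w=(y_j)$ in $E$ with $(\|y_j\|)_j\in V$, normed by $\|w\|=\|(\|y_j\|)_j\|_V$. We call $y_j$ the $j$-th \emph{row} of $w$. Let $\rho_j:V(E)\to E$ be the $j$-th row map, $\iota_j:E\to V(E)$ the isometric inclusion as $j$-th row, and $Q_n=\sum_{j\le n}\iota_j\rho_j$. By the lattice property $Q_n$, $I-Q_n$ and $Q_N-Q_n$ have norm at most $1$, and $\|w-Q_nw\|$ is a tail of a convergent series in $V$. So $(Q_n)$ is a filtration.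

\begin{lemma}\label{lem:dual}
If the basis of $V$ is shrinking, then $f\mapsto(f\iota_j)_j$ is an isometry of $V(E)^*$ onto $V^*(E^*)$ that carries $Q_n^*$ to the projection onto the first $n$ rows, and the filtration $(Q_n)$ of $V(E)$ is shrinking.
\end{lemma}

\begin{proof}
By (F4), $(\mathbf e_j^*)$ is a boundedly complete basis of $V^*$, and it is normalized and $1$-unconditional by duality. Let $f\in V(E)^*$, $f_j=f\iota_j$ and $n<N$. We claim that $\|f(Q_N-Q_n)\|=\|\phi\|$ for $\phi=\sum_{n<j\le N}\|f_j\|\mathbf e_j^*$. For $w=(y_j)$ we have $|\sum_{n<j\le N} f_j(y_j)|\le\sum_{n<j\le N}\|f_j\|\|y_j\|\le\|\phi\|\|w\|$. Conversely, given $x$ in the unit ball of $V$ and $\eta>0$, choose $y_j$ with $\|y_j\|=|x_j|$ and $f_j(y_j)\ge(1-\eta)\|f_j\||x_j|$ for $n<j\le N$, and $y_j=0$ otherwise; then $\|w\|\le1$ and $f(w)\ge(1-\eta)|\phi(x)|$. This proves the claim.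

With $n=0$ the claim shows that the partial sums of $\sum\|f_j\|\mathbf e_j^*$ are bounded by $\|f\|$, so the series converges. Hence $\|f-fQ_n\|\le\sup_N\|f(Q_N-Q_n)\|\to0$, and $\|f\|=\lim\|fQ_N\|=\|(f_j)\|_{V^*(E^*)}$. The map is onto, since for $(f_j)\in V^*(E^*)$ the first inequality above shows that $w\mapsto\sum f_j(y_j)$ is bounded.
\end{proof}

From now on $U$ satisfies the hypotheses of Theorem~\ref{thm:U}, and $r,c$ are as in Proposition~\ref{prop:U}. Let $Y$ be a Banach space (it is fixed in Section~\ref{sec:AH}), and put $W=U(Y)$ and $W_n=Q_nW$. The proof of the main theorems uses the hypotheses on $U$ only through the next proposition.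

\begin{proposition}\label{prop:W}
\begin{enumerate}
\item[(W1)] If $(w_i)$ is a block sequence in $W$ with $\|w_i\|\le1$, then $\|\sum_{i\in F}w_i\|\le c|F|^{1/r}$ for finite $F$, and $(w_i)$ is weakly null.
\item[(W2)] If $f_n\in W^*$, $\|f_n\|\le1$ and $f_nQ_n=0$ for all $n$, then $f_n\to0$ weakly in $W^*$.
\end{enumerate}
\end{proposition}

\begin{proof}
(W1) The sequences of row norms of the nonzero $w_i$ are successive blocks of $U$ of norm at most $1$, so the estimate is Proposition~\ref{prop:U}. The basis of the reflexive space $U$ is shrinking, so $(Q_n)$ is shrinking by Lemma~\ref{lem:dual}.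

(W2) By Lemma~\ref{lem:dual}, $W^*=U^*(Y^*)$, and $(Q_n^*)$ is its row filtration. The basis of the reflexive space $U^*$ is shrinking, so the lemma applies again and shows that $(Q_n^*)$ is shrinking. For $\Phi\in W^{**}$ we get $|\Phi(f_n)|=|(\Phi-\Phi Q_n^*)(f_n)|\le\|\Phi-\Phi Q_n^*\|\to0$.
\end{proof}

Property (W2) says that an operator into $W$ from a space with dual $\ell_1$ has, up to a small error, only finitely many rows.

\begin{lemma}\label{lem:schur}
If $E^*$ is isomorphic to $\ell_1$ and $R\in\mathcal L(E,W)$, then $\|(I-Q_n)R\|\to0$.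
\end{lemma}

\begin{proof}
The numbers $\|(I-Q_n)R\|=\|R^*(I-Q_n)^*\|$ are nonincreasing. If they stay above $\delta>0$, choose $g_n$ in the unit ball of $W^*$ such that $f_n=g_n(I-Q_n)$ satisfies $\|R^*f_n\|\ge\delta$. By (W2), $f_n\to0$ weakly, so $R^*f_n\to0$ weakly in $E^*$, hence in norm by (F3). This is a contradiction.
\end{proof}

\begin{remark}
This is where the absence of $c_0$ is used. For $U=c_0$ the lemma fails: fix a unit vector $y\in Y$ and let $R:c_0\to c_0(Y)$, $R(x)=(x_jy)_j$; then $\|(I-Q_n)R\|=1$ for all $n$.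
\end{remark}

\section{Two incomparable Argyros--Haydon spaces}\label{sec:AH}

From here to the end of Section~\ref{sec:onto} the scalars are real.

\subsection*{The facts we use}

Let $(m_j)$ and $(n_j)$ be sequences of integers with
\begin{equation}\label{eq:AHgrowth}
m_1\ge4,\qquad m_{j+1}\ge m_j^2,\qquad n_1\ge m_1^2,\qquad n_{j+1}\ge(16n_j)^{\log_2m_{j+1}} .
\end{equation}
The Argyros--Haydon space $\mathfrak X=\mathfrak X[(m_j),(n_j)]$ has properties (A1)--(A5) below; see \cite[Sections 3--7]{AH}. It is a subspace of $\ell_\infty(\Gamma)$, built by prescribing, rank by rank, how a function on finitely many coordinates extends to the next ones. We write $e^*_\eta$ for evaluation at $\eta\in\Gamma$, and functionals in $\ell_1(\Gamma_n)$ act on $\ell_\infty(\Gamma_n)$ and on $\ell_\infty(\Gamma)$ in the natural way.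

\medskip\noindent\textbf{(A1) The recursion.} The index set is a disjoint union $\Gamma=\bigsqcup_{n\ge1}\Delta_n$ of finite sets, $\Delta_1$ is a singleton, $\Gamma_n=\bigcup_{k\le n}\Delta_k$ and $\Gamma_0=\emptyset$. Elements of $\Delta_n$ have \emph{rank} $n$. Each $\gamma\in\Delta_{n+1}$, $n\ge1$, has a \emph{weight} $\beta_\gamma\in\{m_j^{-1}:j\in\mathbb N\}$, a \emph{cut}, an \emph{age}, and is of one of two types.
\begin{itemize}
\item Type 1: $\gamma=(n+1,\beta_\gamma,b^*_\gamma)$ with $b^*_\gamma$ in the unit ball of $\ell_1(\Gamma_n)$; the cut is $0$ and the age is $1$.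
\item Type 2: $\gamma=(n+1,\xi,\beta_\gamma,b^*_\gamma)$ with cut $s$, $1\le s<n$, where $\xi\in\Delta_s$ has the same weight as $\gamma$ and $b^*_\gamma$ is in the unit ball of $\ell_1(\Gamma_n\setminus\Gamma_s)$; the age is that of $\xi$ plus $1$.
\end{itemize}
Let $r_n$ be restriction to $\Gamma_n$. The map $i_{n,n+1}:\ell_\infty(\Gamma_n)\to\ell_\infty(\Gamma_{n+1})$ extends $u$ by giving $\gamma\in\Delta_{n+1}$ the value $\beta_\gamma b^*_\gamma(u)$ (type 1) or $u(\xi)+\beta_\gamma b^*_\gamma(u-i_{s,n}r_su)$ (type 2), where $i_{s,n}=i_{n-1,n}\cdots i_{s,s+1}$ and $i_{s,s}=I$. Let $i_nu$ be the function on $\Gamma$ that agrees with $i_{n,N}u$ on $\Gamma_N$ for all $N\ge n$. Then $i_n:\ell_\infty(\Gamma_n)\to\ell_\infty(\Gamma)$ has $\|i_n\|\le2$, the space $\mathfrak X$ is the closure of $\bigcup_ni_n(\ell_\infty(\Gamma_n))$, and $P_n=i_nr_n$ is an FDD of $\mathfrak X$ with $n$-th summand $i_n(\ell_\infty(\Delta_n))$.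

\medskip\noindent\textbf{(A2) Even weights are unrestricted.} If $n\ge1$ and $2j\le n+1$, then $(n+1,m_{2j}^{-1},b^*)\in\Delta_{n+1}$ for $b^*\in\{0\}\cup\{\pm e^*_\eta:\eta\in\Gamma_n\}$. If $1\le s<n$ and $\xi\in\Delta_s$ has weight $m_{2j}^{-1}$ and age less than $n_{2j}$, then $(n+1,\xi,m_{2j}^{-1},b^*)\in\Delta_{n+1}$ for $b^*\in\{0\}\cup\{\pm e^*_\eta:\eta\in\Gamma_n\setminus\Gamma_s\}$. Taking $j=1$ gives $|\Delta_{n+1}|\ge2|\Gamma_n|$, so $|\Delta_n|\to\infty$.

\medskip\noindent\textbf{(A3)} The FDD is shrinking, and $\mathfrak X^*$ is isomorphic to $\ell_1$.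

\medskip\noindent\textbf{(A4)} $\mathcal L(\mathfrak X)=\mathbb RI+\mathcal K(\mathfrak X)$.

\medskip\noindent\textbf{(A5) Rapidly increasing sequences.} A block sequence $(x_k)$ is a \emph{$C$-RIS} if there are $j_1<j_2<\cdots$ such that $\|x_k\|\le C$, $j_{k+1}>\max\operatorname{ran}x_k$, and $|x_k(\gamma)|\le Cm_i^{-1}$ whenever $\beta_\gamma=m_i^{-1}$ with $i<j_k$. A RIS is a $C$-RIS for some $C$, and subsequences of a $C$-RIS are $C$-RIS. There is an absolute constant $\kappa$ such that:
\begin{enumerate}
\item[(i)] if $(x_k)_{k=1}^{n_j}$ is a $C$-RIS, then $\|\sum_{k\le n_j}x_k\|\le\kappa Cn_j/m_j$;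
\item[(ii)] if $T:\mathfrak X\to E$ is a bounded operator into a Banach space and $\|Tx_k\|\to0$ for every RIS, then $\|Tx_k\|\to0$ for every bounded block sequence.
\end{enumerate}
We apply (i) only to finite subsequences of an infinite RIS, which may be taken to start arbitrarily far out, so an additional requirement such as $j_1>j$ would do no harm.

\medskip
If $x\in P_n\mathfrak X$, then $x=i_nr_nx$, so the values of $x$ on $\Delta_{n+1}$ are given by the recursion. Since $r_nP_sx=i_{s,n}r_sx$, this reads
\begin{equation}\label{eq:evalX}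
x(\gamma)=\beta_\gamma b_\gamma^*(x)\quad\text{or}\quad x(\gamma)=x(\xi)+\beta_\gamma b^*_\gamma(x-P_sx)\qquad(x\in P_n\mathfrak X,\ \gamma\in\Delta_{n+1}),
\end{equation}
according to the type of $\gamma$.

\subsection*{Chains}

An element $\gamma_a$ of age $a$ ends a \emph{chain} $\gamma_1,\dots,\gamma_a$, in which $\gamma_1$ is of type 1 and $\gamma_l$ is built on $\xi=\gamma_{l-1}$. Unfolding \eqref{eq:evalX}, one sees that the single coordinate $\gamma_a$ adds up $a$ functionals, each acting on its own interval of ranks, with the common factor $\beta$. We isolate this computation because it is used for $\mathfrak X$ now and for $\mathcal Z$ later.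

\begin{lemma}[Chain identity]\label{lem:chain}
Let $(P_n)$ be a filtration of $E$, let $\beta>0$, let $0=s_0<s_1<\dots<s_a$ be integers, and let $g_0=0,g_1,\dots,g_a$ and $h_1,\dots,h_a$ be functionals in $E^*$ such that, for $1\le l\le a$,
\begin{enumerate}
\item[(i)] $g_l$ vanishes on $\ker P_{s_l}$;
\item[(ii)] $g_l(x)=g_{l-1}(x)+\beta h_l(x-P_{s_{l-1}}x)$ for $x\in P_{s_l-1}E$.
\end{enumerate}
Let $x_k\in(P_{q_k}-P_{s_{k-1}})E$ with $s_{k-1}<q_k<s_k$ for $1\le k\le a$. Then $g_a(x_k)=\beta h_k(x_k)$ for each $k$. If $\|g_a\|\le1$, then $\|x_1+\dots+x_a\|\ge\beta\sum_kh_k(x_k)$.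
\end{lemma}

\begin{proof}
Fix $k$. We have $P_{s_{k-1}}x_k=0$ and $P_nx_k=x_k$ for $n\ge q_k$. The first fact and (i) give $g_{k-1}(x_k)=0$. Then (ii) with $l=k$ gives $g_k(x_k)=\beta h_k(x_k)$. For $l>k$ we have $q_k<s_{l-1}\le s_l-1$, so (ii) applies and $x_k-P_{s_{l-1}}x_k=0$; thus $g_l(x_k)=g_{l-1}(x_k)$.
\end{proof}

By (A2), chains of even weight $m_{2j}^{-1}$ can be built freely up to length $n_{2j}$. This gives a lower estimate for sums along any weakly null sequence.

\begin{lemma}[Lower estimate]\label{lem:lower}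
Let $(x_i)$ be weakly null in $\mathfrak X$ with $\|x_i\|\ge\delta>0$, let $j\in\mathbb N$ and $a\le n_{2j}$. There are indices $i_1<\dots<i_a$, with $i_1$ as large as we like, such that $\|\sum_{l\le a}x_{i_l}\|\ge a\delta/(8m_{2j})$.
\end{lemma}

\begin{proof}
Put $m=m_{2j}$ and $s_0=0$. Each $P_n$ has finite rank, so $\lim_i\|P_nx_i\|=0$ by (F1). For $l=1,\dots,a$ we choose $i_l,q_l,s_l,\gamma_l$ in turn. Given $s_{l-1}$, Lemma~\ref{lem:hump}(b) gives a large $i_l$ and $q_l>s_{l-1}$, $q_l\ge2j$, such that $x_l'=(P_{q_l}-P_{s_{l-1}})x_{i_l}$ satisfies $\|x'_l-x_{i_l}\|\le2^{-l}\delta/(8m)$. In particular $\|x'_l\|\ge\delta/2$. Since $x'_l=i_{q_l}r_{q_l}x'_l$ and $\|i_{q_l}\|\le2$, some $\eta_l\in\Gamma_{q_l}$ has $|x'_l(\eta_l)|\ge\frac12\|x'_l\|\ge\delta/4$. Moreover $\eta_l\notin\Gamma_{s_{l-1}}$, because $r_{s_{l-1}}x_l'=r_{s_{l-1}}P_{s_{l-1}}x_l'=0$. Let $b_l^*=\pm e^*_{\eta_l}$ with $b_l^*(x'_l)\ge\delta/4$, let $s_l=q_l+1$, and put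
\[
\gamma_1=(s_1,m^{-1},b_1^*),\qquad\gamma_l=(s_l,\gamma_{l-1},m^{-1},b_l^*)\quad(l\ge2).
\]
By (A2), $\gamma_l\in\Delta_{s_l}$, since $\gamma_{l-1}$ has age $l-1<n_{2j}$.

Apply Lemma~\ref{lem:chain} with $g_l=e^*_{\gamma_l}$, $h_l=b^*_l$, $\beta=m^{-1}$. Condition (i) holds because $P_{s_l}x=0$ implies $r_{s_l}x=0$, and (ii) is \eqref{eq:evalX}. So $\|\sum_lx_l'\|\ge a\delta/(4m)$. The total error $\sum_l\|x_l'-x_{i_l}\|$ is at most $\delta/(8m)\le a\delta/(8m)$.
\end{proof}

\subsection*{The choice of $Y$ and $B$}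

An operator from $Y$ to $B$ that is not compact carries some RIS of $Y$ to a weakly null sequence in $B$ that is bounded below. Sums of $n^Y_i$ terms are then at most of order $n^Y_i/m^Y_i$ by (A5)(i), and at least of order $n_i^Y/m^B_{2j}$ by Lemma~\ref{lem:lower}, provided $n^Y_i\le n^B_{2j}$. These bounds conflict if $m^B_{2j}$ is much smaller than $m^Y_i$. So we want $B$ to have weights that are heavier and chains that are longer than those of $Y$ at infinitely many places, and the same with the roles exchanged. Since \eqref{eq:AHgrowth} only imposes lower bounds, this is achieved by interleaving the $m$'s and the $n$'s on different schedules.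

Choose first all the $m$'s. For $t=0,1,2,\dots$ choose $m^Y_{4t+1},\dots,m^Y_{4t+4}$ and then $m^B_{4t+1},\dots,m^B_{4t+4}$, each at least $4$ and at least $t+1$ times the square of every number chosen before. Then choose the $n$'s. Let $I_0=\{1,2\}$ and $I_t=\{4t-1,\dots,4t+2\}$ for $t\ge1$. For $t=0,1,2,\dots$ choose $n^Y_j$ for $j\in I_t$ and then $n^B_j$ for $j\in I_t$, in increasing order of $j$, each at least as large as every $n$ chosen before and so large that \eqref{eq:AHgrowth} holds for both pairs of sequences and $n^Y_j\ge(m^Y_j)^j$, $n^B_j\ge(m^B_j)^j$. Reading off the order of the choices, we get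
\begin{align}
n^Y_{4t+2}\le n^B_{4t},\qquad &m^B_{4t}\le m^Y_{4t+2}/(t+1)\qquad(t\ge1),\label{eq:a}\\
n^B_{4t+2}\le n^Y_{4t+4},\qquad &m^Y_{4t+4}\le m^B_{4t+2}/(t+1)\qquad(t\ge0).\label{eq:b}
\end{align}
For $E\in\{Y,B\}$ we have $(n^E_{2j})^{1-1/r}/m^E_{2j}\ge(m^E_{2j})^{2j(1-1/r)-1}$, so, as $r>1$,
\begin{equation}\label{eq:growth}
(n^E_{2j})^{1-1/r}/m^E_{2j}\to\infty\qquad(j\to\infty).
\end{equation}
Put $Y=\mathfrak X[(m^Y_j),(n^Y_j)]$ and $B=\mathfrak X[(m^B_j),(n^B_j)]$, and
\[
M_Y=(1-2/m_1^Y)^{-1},\qquad M_B=(1-2/m_1^B)^{-1}.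
\]
Then $M_B\le M_Y\le2$, and since $m_1^Y$ may be taken as large as we like, $M_Y$ may be taken as close to $1$ as we like.

\begin{lemma}\label{lem:incomp}
$\mathcal L(Y,B)=\mathcal K(Y,B)$ and $\mathcal L(B,Y)=\mathcal K(B,Y)$.
\end{lemma}

\begin{proof}
Let $(E,F)$ be $(Y,B)$ or $(B,Y)$. By \eqref{eq:a} or \eqref{eq:b}, for each $t\ge1$ there are indices $i$ and $2j$ with $n^E_i\le n^F_{2j}$ and $m^F_{2j}\le m^E_i/(t+1)$: take $i=4t+2$, and $2j=4t$ in the first case, $2j=4t+4$ in the second. Suppose $T\in\mathcal L(E,F)$ is not compact. The operators $TP_n$ have finite rank, so $\|T(I-P_n)\|\not\to0$, and Lemma~\ref{lem:hump}(a) gives a bounded block sequence on which $T$ does not tend to $0$. By (A5)(ii) there is a RIS on which $T$ does not tend to zero, and passing to a subsequence we get a $C$-RIS $(x_k)$ with $\|Tx_k\|\ge\delta>0$ for all $k$. It is weakly null by (A3), hence so is $(Tx_k)$. Put $a=n^E_i$. Lemma~\ref{lem:lower} in $F$ and (A5)(i) in $E$ give $k_1<\dots<k_a$ with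
\[
\frac{a\delta}{8m^F_{2j}}\le\Big\|T\sum_{l\le a}x_{k_l}\Big\|\le\|T\|\,\kappa C\frac{a}{m^E_i}.
\]
Thus $\delta\le8\kappa C\|T\|/(t+1)$ for all $t\ge1$, a contradiction.
\end{proof}

\section{The extension $\mathcal Z$}\label{sec:Z}

From now on $W=U(Y)$ with the space $Y$ just chosen, and $\Gamma,\Delta_n,\beta_\gamma,b^*_\gamma$ refer to $B$. Objects belonging to $Y$ or $B$ carry a superscript when needed. We repeat the recursion (A1) for $B$, now on pairs consisting of a vector of $W$ and a function on $\Gamma$, and let rank $n$ in $\Gamma$ run in step with row $n$ in $W$. The recursion must reduce to that of $B$ when the $W$-component is zero, and it must contain chains that read functionals on $W$. The elements $\gamma$ with $b^*_\gamma=0$ serve both ends: their functional slot is empty, so a functional on $W$ can be placed there without increasing the norm, and by (A2) they form chains of every even weight.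

Let $V_n=W_n\oplus_\infty\ell_\infty(\Gamma_n)$, so $V_0=\{0\}$, and let $r_n(w,u)=(Q_nw,u|_{\Gamma_n})$, defined on $W\oplus_\infty\ell_\infty(\Gamma)$ and on $V_N$ for $N\ge n$. It has norm at most $1$.

\subsection*{Functionals on $W$}
Say that $f\in W^*$ is \emph{supported in $(s,l]$} if $f=f(Q_l-Q_s)$. For $0\le s<l$ the space $(Q_l-Q_s)W$ is separable. Take a dense sequence in its unit sphere, a norming functional for each term, and compose these with $Q_l-Q_s$. This gives a countable set $D_{s,l}$ in the unit ball of $W^*$, of functionals supported in $(s,l]$, such that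
\begin{equation}\label{eq:D}
\text{every }w\in(Q_l-Q_s)W\text{ has }f(w)\ge\tfrac12\|w\|\text{ for some }f\in D_{s,l};
\end{equation}
indeed, for $\|w\|=1$ the functional of a term within distance $\frac12$ of $w$ will do. Let $(y^*_n)_{n\ge1}$ be a sequence in which every element of the countable set $D=\bigcup_{s<l}D_{s,l}$ occurs infinitely often. For $\gamma\in\Delta_{n+1}$ with cut $s$ put
\[
y^*_\gamma=\begin{cases}y_n^*&\text{if $\beta_\gamma=1/m^B_{2j}$ for some $j$, $b^*_\gamma=0$, and $y_n^*$ is supported in $(s,n]$,}\\0&\text{otherwise,}\end{cases}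
\]
and $h^*_\gamma(w,u)=b^*_\gamma(u)+y^*_\gamma(w)$. One of the two summands is zero, so $\|h^*_\gamma\|\le1$. Also $h^*_\gamma=h^*_\gamma r_n$, so $h_\gamma^*$ may be read on $V_n$ or on $W\oplus_\infty\ell_\infty(\Gamma)$. Because $\Delta_{n+1}$ is finite and $W_n^*$ is not, only one functional $y_n^*$ is offered at each rank; the infinite repetition ensures that any given one is available after waiting.

\subsection*{Extension maps}
For $n\ge1$ define $i_{n,n+1}:V_n\to V_{n+1}$ by $i_{n,n+1}(w,u)=(w,u')$, where $u'|_{\Gamma_n}=u$ and, for $\gamma\in\Delta_{n+1}$ and $v=(w,u)$,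
\[
u'(\gamma)=\begin{cases}\beta_\gamma h^*_\gamma(v)&\text{if $\gamma$ is of type 1,}\\ u(\xi)+\beta_\gamma h^*_\gamma(v-i_{s,n}r_sv)&\text{if $\gamma$ is of type 2 with cut $s$,}\end{cases}
\]
with $i_{s,n}=i_{n-1,n}\cdots i_{s,s+1}$ and $i_{s,s}=I$. Each map only adds coordinates, so
\begin{equation}\label{eq:ri}
r_ti_{s,n}=i_{s,t}\ \ (s\le t\le n),\qquad r_ti_{s,n}=r_t\ \ (t\le s\le n).
\end{equation}

\begin{lemma}\label{lem:ext}
$\|i_{s,n}\|\le M_B$ for all $1\le s\le n$. Likewise $\|i^Y_n\|\le M_Y$ for all $n$.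
\end{lemma}

\begin{proof}
Put $M=M_B$. Every weight satisfies $\beta\le1/m_1^B$, which is equivalent to $1+2\beta M\le M$. We use induction on $n$. Suppose the bound holds for all $i_{s,n'}$ with $n'\le n$. The map $i_{n+1,n+1}$ is the identity. Let $s\le n$, $v=(w,u)\in V_s$, $\|v\|\le1$ and $v'=i_{s,n}v$, so $\|v'\|\le M$. We must bound the new coordinates $\gamma\in\Delta_{n+1}$ of $i_{n,n+1}v'$.

If $\gamma$ is of type 1, the value has modulus at most $\beta_\gamma M\le M$. Let $\gamma$ be of type 2 with cut $t$. If $t\ge s$, then $i_{t,n}r_tv'=i_{t,n}i_{s,t}v=v'$ by \eqref{eq:ri}, so the second term vanishes and the value is the $\xi$-coordinate of $v'$, of modulus at most $M$. If $t<s$, then $\xi\in\Gamma_s$ and $r_tv'=r_tv$, so the value is $u(\xi)+\beta_\gamma h^*_\gamma(v'-i_{t,n}r_tv)$, of modulus at most $1+\beta_\gamma(M+M)\le M$.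

The argument used only the form of the recursion, the bound $1$ on the functionals, and the bound on the weights. Deleting the $W$-component and reading it for the recursion (A1) of $Y$ gives the second statement.
\end{proof}

For $v=(w,u)\in V_n$ let $i_nv=(w,\tilde u)$, where $\tilde u$ agrees on each $\Gamma_N$, $N\ge n$, with the second component of $i_{n,N}v$. Then $\|i_n\|\le M_B$, $r_Ni_n=i_{n,N}$ and $i_Ni_{n,N}=i_n$ for $N\ge n$, and $r_ti_n=r_t$ for $t\le n$. Define
\[
\mathcal Z=\overline{\textstyle\bigcup_ni_n(V_n)}\subset W\oplus_\infty\ell_\infty(\Gamma),\qquad P_n=i_nr_n,\qquad\pi(w,u)=w,\qquad\sigma_nw=i_n(w,0)\ \ (w\in W_n),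
\]
and $P_0=0$. The union is increasing and each $V_n$ is separable, so $\mathcal Z$ is a separable Banach space. For $z=(w,u)\in\mathcal Z$ write $z(\gamma)=e^*_\gamma(z)=u(\gamma)$; then $\|e^*_\gamma\|\le1$.

\begin{proposition}\label{prop:Z}
\begin{enumerate}
\item[(a)] $(P_n)$ is a filtration of $\mathcal Z$ with $\|P_n\|\le M_B$, and $\pi P_n=Q_n\pi$, $\|\pi\|\le1$.
\item[(b)] $\pi\sigma_n=\mathrm{id}_{W_n}$, $\|\sigma_n\|\le M_B$, and $\sigma_{n+1}-\sigma_n$ has finite rank on $W_n$.
\item[(c)] $\ker\pi=\{0\}\oplus B$, and under the identification of $\ker\pi$ with $B$ the restrictions $P_n|_B$ are the FDD projections of $B$.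
\item[(d)] For $z\in P_n\mathcal Z$ and $\gamma\in\Delta_{n+1}$, $n\ge1$, we have $z(\gamma)=\beta_\gamma h^*_\gamma(z)$ if $\gamma$ is of type 1, and $z(\gamma)=z(\xi)+\beta_\gamma h^*_\gamma(z-P_sz)$ if $\gamma$ is of type 2 with cut $s$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $n\ge N$, then $P_nP_N=i_ni_{N,n}r_N=P_N$. If $n\le N$, then $P_nP_N=i_nr_nr_N=P_n$. On $i_N(V_N)$ we have $P_n=I$ for $n\ge N$, so $P_nz\to z$ for all $z$ by density and the uniform bound. The maps $i_n$ do not change the $W$-component, so $\pi P_n=Q_n\pi$.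

(b) Only the last claim needs proof. For $w\in W_n$ we have $(\sigma_{n+1}-\sigma_n)w=i_{n+1}\big((w,0)-i_{n,n+1}(w,0)\big)$, and $(w,0)-i_{n,n+1}(w,0)$ lies in the finite-dimensional space $\{0\}\oplus\ell_\infty(\Delta_{n+1})$.

(c) On pairs $(0,u)$ the functionals $y^*_\gamma$ contribute nothing, so by induction the recursion is that of (A1) and $i_n(0,u)=(0,i^B_nu)$. Hence $\{0\}\oplus B\subset\ker\pi$. Conversely, if $z=(0,u)\in\mathcal Z$, then $z=\lim P_nz=\lim(0,i_n^B(u|_{\Gamma_n}))\in\{0\}\oplus B$. The formula for $P_nz$ gives the last claim.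

(d) We have $z=i_nr_nz$, so $z(\gamma)$ is given by the recursion with $v=r_nz$, and $v-i_{s,n}r_sv=r_n(z-P_sz)$.
\end{proof}

The liftings $\sigma_n$ are uniformly bounded but not compatible: $\sigma_{n+1}$ does not extend $\sigma_n$. They still lift everything that is approximated in norm by finitely many rows.

\begin{lemma}[Lifting]\label{lem:lift}
Let $R\in\mathcal L(E,W)$, let $N_1<N_2<\cdots$, and let $R_k\in\mathcal L(E,W_{N_k})$ satisfy $\|R-R_k\|\le2^{-k}$ for $k\ge1$. Put $R_0=0$. Then $R^\sharp=\sum_{k\ge1}\sigma_{N_k}(R_k-R_{k-1})$ converges in norm in $\mathcal L(E,\mathcal Z)$ and $\pi R^\sharp=R$. In particular, every compact $R:E\to W$ has a compact lifting, and $\pi$ is onto.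
\end{lemma}

\begin{proof}
The operator $R_k-R_{k-1}$ has values in $W_{N_k}$ and norm at most $3\cdot2^{-k}$ for $k\ge2$, so the series converges absolutely, and $\pi R^\sharp=\lim_kR_k=R$. If $R$ is compact, then $\|R-Q_nR\|\to0$ by (F2), and we may take $R_k=Q_{N_k}R$; all terms of the series are compact. For $w\in W$ apply this to $R:\mathbb R\to W$, $R(t)=tw$.
\end{proof}

By the open mapping theorem, $\pi$ induces an isomorphism $\mathcal Z/B\cong W$. So an operator on $\mathcal Z$ that vanishes on $B$ has the form $S\pi$ with $S\in\mathcal L(W,\mathcal Z)$. The companion of the lifting lemma extends compact operators from $B$; it rests on the fact that $P_n|_B$ factors through $\ell_\infty(\Gamma_n)$, whose coordinates are defined on all of $\mathcal Z$.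

\begin{lemma}[Extension]\label{lem:extend}
Every compact operator $R:B\to E$ into a Banach space $E$ extends to a compact operator $\mathcal Z\to E$.
\end{lemma}

\begin{proof}
Let $\hat P_n:\mathcal Z\to B$, $\hat P_n(w,u)=i_n(0,u|_{\Gamma_n})$. It has finite rank and norm at most $2$, and it extends $P_n|_B$. By (A3), $(P_n|_B)^*f\to f$ for $f\in B^*$, so $\|R-RP_n|_B\|=\|R^*-(P_n|_B)^*R^*\|\to0$ by (F2). Choose $N_1<N_2<\cdots$ with $\|R-RP_{N_k}|_B\|\le2^{-k}$. The series
\[
R\hat P_{N_1}+\sum_{k\ge1}R(P_{N_{k+1}}-P_{N_k})\hat P_{N_{k+1}}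
\]
has finite-rank terms of norm at most $2(2^{-k}+2^{-k-1})$, so it converges to a compact operator. On $B$ the $k$-th term is $R(P_{N_{k+1}}-P_{N_k})$, and the series telescopes to $\lim_kRP_{N_k}=R$.
\end{proof}

The next example is the smallest instance of the obstruction to a global lifting.

\begin{example}\label{ex:chain}
The naive way to glue the $\sigma_n$ is to lift each row separately, $w\mapsto\sum_k\sigma_k\iota_k\rho_kw$. We show that this map is unbounded. Fix a unit vector $y\in Y$ and $j\in\mathbb N$, and put $m=m^B_{2j}$.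

Let $k_1\ge2j$, $w_1=\iota_{k_1}y$ and $z_1=\sigma_{k_1}w_1$. By \eqref{eq:D} there is $f_1\in D_{k_1-1,k_1}$ with $f_1(w_1)\ge\frac12$. Wait for a rank $s_1>k_1$ with $y^*_{s_1-1}=f_1$, and let $\gamma_1=(s_1,m^{-1},0)$. Then $h^*_{\gamma_1}=f_1\pi$, and Proposition~\ref{prop:Z}(d) gives $z_1(\gamma_1)=m^{-1}f_1(w_1)$.

Let $k_2>s_1$, $w_2=\iota_{k_2}y$, $z_2=\sigma_{k_2}w_2$, $f_2\in D_{k_2-1,k_2}$ with $f_2(w_2)\ge\frac12$, $s_2>k_2$ with $y^*_{s_2-1}=f_2$, and $\gamma_2=(s_2,\gamma_1,m^{-1},0)$. Then $h^*_{\gamma_2}=f_2\pi$. We have $P_{s_1}z_1=z_1$, while $r_{s_1}z_2=0$, so $P_{s_1}z_2=0$ and $z_2(\gamma_1)=0$. Hence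
\[
z_1(\gamma_2)=z_1(\gamma_1)+0=m^{-1}f_1(w_1),\qquad z_2(\gamma_2)=0+m^{-1}f_2(w_2),
\]
and $(z_1+z_2)(\gamma_2)\ge2\cdot\frac1{2m}$. The coordinate $\gamma_2$ remembers the contribution of $z_1$ and adds that of $z_2$. Continuing up to $a=n^B_{2j}$, Lemma~\ref{lem:chain} gives $\|z_1+\dots+z_a\|\ge a/(2m)$, whereas $\|w_1+\dots+w_a\|\le ca^{1/r}$. By \eqref{eq:growth} the ratio is unbounded in $j$.

The vector $w_1+\dots+w_a$ does have a lift of comparable norm, namely $\sigma_{k_a}(w_1+\dots+w_a)$, which vanishes at $\gamma_1,\dots,\gamma_{a-1}$. But this lift treats $w_1$ in a way that depends on $k_a$, and a single operator cannot do so.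
\end{example}

\begin{remark}
The construction of $\mathcal Z$ makes sense for $U=\ell_1$, where $\psi_U(N)=N$. There the naive map is bounded, since $\|\sum_k\sigma_k\iota_ky_k\|\le2\sum_k\|y_k\|$, so $\pi$ has a bounded right inverse and Lemma~\ref{lem:key} below fails. This is what the hypothesis $\psi_U(N)<N$ prevents.
\end{remark}

\section{The embedding $\Theta$}\label{sec:embed}

For a finitely supported real matrix $A$ let $A\otimes I=\sum_{k,l}a_{kl}\,\iota_k\rho_l\in\mathcal L(W)$. Since $\rho_l\iota_k$ is $I_Y$ for $k=l$ and $0$ otherwise, $(A\otimes I)(A'\otimes I)=AA'\otimes I$. For $w=(y_l)$ the $k$-th row of $(A\otimes I)w$ has norm at most $\sum_l|a_{kl}|\|y_l\|$, so the lattice property gives $\|A\otimes I\|\le\|A\|_{\mathrm u}$. The general form of Example~\ref{ex:hadamard} reverses this inequality along a weakly null sequence.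

For $\nu$ so large that $|\Delta^Y_\nu|\ge n$, which is possible by (A2), pick distinct $\gamma_1,\dots,\gamma_n\in\Delta^Y_\nu$ and let $g_k^{(\nu)}=i^Y_\nu(\mathbf 1_{\gamma_k})\in Y$, where $\mathbf 1_{\gamma_k}$ is the indicator function of $\{\gamma_k\}$. Since $i^Y_\nu$ is an extension map of norm at most $M_Y$,
\begin{equation}\label{eq:linf}
\max_k|t_k|\le\Big\|\sum_{k\le n}t_kg_k^{(\nu)}\Big\|\le M_Y\max_k|t_k| .
\end{equation}
For fixed $k$ the vector $g_k^{(\nu)}$ lies in the $\nu$-th summand of the FDD, so $(g_k^{(\nu)})_\nu$ is a bounded block sequence, weakly null by (A3).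

\begin{lemma}\label{lem:test}
Let $A$ be supported in $\{1,\dots,n\}^2$. There is a weakly null sequence $(w^{(\nu)})$ in $W_n$ with $\|w^{(\nu)}\|\le M_Y$ and $\|(A\otimes I)w^{(\nu)}\|\ge\|A\|_{\mathrm u}$.
\end{lemma}

\begin{proof}
Let $x$ be as in Lemma~\ref{lem:unorm}(a), and let $w^{(\nu)}\in W_n$ have rows
\[
y_l^{(\nu)}=x_l\sum_{k\le n}\operatorname{sgn}(a_{kl})\,g_k^{(\nu)}\qquad(l\le n).
\]
By \eqref{eq:linf}, $\|y_l^{(\nu)}\|\le M_Yx_l$, so $\|w^{(\nu)}\|\le M_Y$. The sequence is weakly null, being a fixed linear combination of the weakly null sequences $(\iota_lg_k^{(\nu)})_\nu$. The $k$-th row of $(A\otimes I)w^{(\nu)}$ is $\sum_la_{kl}y_l^{(\nu)}$, a combination of $g_1^{(\nu)},\dots,g_n^{(\nu)}$ in which $g_k^{(\nu)}$ has coefficient $\sum_la_{kl}\operatorname{sgn}(a_{kl})x_l=(|A|x)_k$. By \eqref{eq:linf} its norm is at least $(|A|x)_k$, and the lattice property gives $\|(A\otimes I)w^{(\nu)}\|\ge\||A|x\|=\|A\|_{\mathrm u}$.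
\end{proof}

We transport $A\otimes I$ to $\mathcal Z$. For $A$ supported in $\{1,\dots,n\}^2$ the range of $A\otimes I$ lies in $W_n$, and we put $\hat A^{(n)}=\sigma_n(A\otimes I)\pi\in\mathcal L(\mathcal Z)$. The operator depends on $n$, but $\hat A^{(n+1)}-\hat A^{(n)}=(\sigma_{n+1}-\sigma_n)(A\otimes I)\pi$ has finite rank by Proposition~\ref{prop:Z}(b). So the class
\[
\Theta(A)=[\hat A^{(n)}]\in\mathcal L(\mathcal Z)/\mathcal K(\mathcal Z)
\]
does not depend on $n$. This is the point where passing to the Calkin algebra repairs the incompatibility of the liftings.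

\begin{proposition}\label{prop:embed}
The map $\Theta$ extends to an algebra homomorphism on $\mathcal K(U)_{\mathrm u}$ with
\begin{equation}\label{eq:theta}
(M_YM_B)^{-1}\|A\|_{\mathrm u}\le\|\Theta(A)\|\le M_B\|A\|_{\mathrm u},
\end{equation}
and $\Theta(A,\lambda)=\lambda[I]+\Theta(A)$ is a Banach algebra isomorphism of $\mathcal K(U)_{\mathrm u}\oplus\mathbb R$ onto a closed subalgebra of the Calkin algebra of $\mathcal Z$.
\end{proposition}

\begin{proof}
Let $A,A'$ be supported in $\{1,\dots,n\}^2$. The map $A\mapsto\hat A^{(n)}$ is linear, and $\pi\sigma_n=\mathrm{id}$ gives $\hat A^{(n)}\hat A'^{(n)}=\sigma_n(A\otimes I)(A'\otimes I)\pi=\widehat{AA'}^{(n)}$. Also $\|\hat A^{(n)}\|\le M_B\|A\|_{\mathrm u}$.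

For the lower bound let $z_\nu=\sigma_nw^{(\nu)}$ with $w^{(\nu)}$ from Lemma~\ref{lem:test}. Then $(z_\nu)$ is weakly null, $\|z_\nu\|\le M_YM_B$, and $\|\hat A^{(n)}z_\nu\|\ge\|\pi\hat A^{(n)}z_\nu\|=\|(A\otimes I)w^{(\nu)}\|\ge\|A\|_{\mathrm u}$. For compact $K$ we have $Kz_\nu\to0$ by (F1), so $M_YM_B\|\hat A^{(n)}+K\|\ge\|A\|_{\mathrm u}$. This proves \eqref{eq:theta} for finite matrices, and everything extends to the completion by continuity.

Expanding $(\lambda[I]+\Theta(A))(\mu[I]+\Theta(A'))$ shows that $\Theta$ is multiplicative on the unitization, and it is bounded. To bound it below we test on a row that $A$ does not see. Let $z_\nu=\sigma_{n+1}\iota_{n+1}g_1^{(\nu)}$. This sequence is weakly null, $\|z_\nu\|\ge\|\pi z_\nu\|\ge1$, and $\hat A^{(n)}z_\nu=0$. For compact $K$,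
\[
\|\lambda I+\hat A^{(n)}+K\|\ge\frac{|\lambda|\|z_\nu\|-\|Kz_\nu\|}{\|z_\nu\|}\ge|\lambda|-\|Kz_\nu\|\longrightarrow|\lambda| .
\]
So $|\lambda|\le\|\Theta(A,\lambda)\|$ for finite $A$, and for all $A$ by density. Then $\|A\|_{\mathrm u}\le4\|\Theta(A)\|\le4(\|\Theta(A,\lambda)\|+|\lambda|)\le8\|\Theta(A,\lambda)\|$, and $\|(A,\lambda)\|\le9\|\Theta(A,\lambda)\|$. An operator that is bounded below on a Banach space is an isomorphism onto its closed range.
\end{proof}

By \eqref{eq:theta}, $\Theta(\mathcal K(U)_{\mathrm u})$ is closed as well. It remains to show that $\Theta$ is onto.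

\section{Operators defined on $W$}\label{sec:key}

Sums of $a$ successive unit vectors have norm at most $ca^{1/r}$ in $W$, and at least about $a/m$ along chains. By \eqref{eq:growth} the two estimates are incompatible, so an operator on $W$ must tend to zero along block sequences whenever the target has enough chains. We apply this first to the targets $Y$ and $B$.

\begin{lemma}\label{lem:WtoAH}
Let $E\in\{Y,B\}$ and $G\in\mathcal L(W,E)$. Then $\|Gw_i\|\to0$ for every bounded block sequence $(w_i)$ in $W$. Moreover $\mathcal L(W,B)=\mathcal K(W,B)$.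
\end{lemma}

\begin{proof}
Otherwise, after scaling and passing to a subsequence, $\|w_i\|\le1$ and $\|Gw_i\|\ge\delta>0$ for all $i$. By (W1), $(Gw_i)$ is weakly null. Fix $j$ and put $a=n^E_{2j}$. Lemma~\ref{lem:lower} in $E$ and (W1) give $i_1<\dots<i_a$ with
\[
\frac{a\delta}{8m^E_{2j}}\le\Big\|G\sum_{l\le a}w_{i_l}\Big\|\le\|G\|\,ca^{1/r}.
\]
So $(n^E_{2j})^{1-1/r}/m^E_{2j}\le8c\|G\|/\delta$ for all $j$, contrary to \eqref{eq:growth}.

Let $E=B$. By the first part and Lemma~\ref{lem:hump}(a), $\|G-GQ_n\|\to0$. Each $GQ_n=\sum_{k\le n}(G\iota_k)\rho_k$ is compact, because $G\iota_k\in\mathcal L(Y,B)=\mathcal K(Y,B)$ by Lemma~\ref{lem:incomp}.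
\end{proof}

Now let the target be $\mathcal Z$. In Example~\ref{ex:chain} the lifts $z_l$ were blocks of the filtration of $\mathcal Z$ by construction. For an arbitrary operator $S$ this has to be proved, and weak nullity of $(Sw_i)$ is not enough, because the projections $P_n$ of $\mathcal Z$ have infinite rank. Lemma~\ref{lem:WtoAH} with $E=Y$ supplies what is missing: it controls the finitely many rows that $P_n$ sees.

\begin{lemma}[Key lemma]\label{lem:key}
If $S\in\mathcal L(W,\mathcal Z)$ and $R=\pi S\in\mathcal L(W)$, then $\|R(I-Q_n)\|\to0$.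
\end{lemma}

\begin{proof}
Suppose not. By Lemma~\ref{lem:hump}(a) and scaling, there are $\delta>0$ and a block sequence $(w_i)$ in $W$ with $\|w_i\|\le1$ and $\|Rw_i\|\ge\delta$. Let $z_i=Sw_i$, so $\pi z_i=Rw_i$.

\emph{The vectors $z_i$ move out along the filtration.} Fix $n$. By Lemma~\ref{lem:WtoAH} applied to $\rho_kR\in\mathcal L(W,Y)$, each row of $Rw_i$ tends to $0$ in norm, so $\|Q_nRw_i\|\to0$. By (W1), $(z_i)$ is weakly null, so $z_i(\gamma)\to0$ for each $\gamma$ in the finite set $\Gamma_n$. Hence $\|r_nz_i\|\to0$, and $\|P_nz_i\|\le2\|r_nz_i\|\to0$.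

\emph{The chain.} Fix $j$ and put $m=m^B_{2j}$, $a=n^B_{2j}$, $s_0=0$. For $l=1,\dots,a$ we choose $i_l,q_l,f_l,s_l,\gamma_l$ in turn. Given $s_{l-1}$, Lemma~\ref{lem:hump}(b) gives $i_l$, larger than the previous indices, and $q_l>s_{l-1}$, $q_l\ge2j$, such that $z'_l=(P_{q_l}-P_{s_{l-1}})z_{i_l}$ satisfies $\|z'_l-z_{i_l}\|\le2^{-l}\delta/(8m)$. Then $\|\pi z'_l\|\ge\delta/2$, and $\pi z'_l=(Q_{q_l}-Q_{s_{l-1}})\pi z_{i_l}$ by Proposition~\ref{prop:Z}(a). By \eqref{eq:D} there is $f_l\in D_{s_{l-1},q_l}$ with $f_l(\pi z'_l)\ge\delta/4$. Choose $s_l>q_l$ with $y^*_{s_l-1}=f_l$, and put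
\[
\gamma_1=(s_1,m^{-1},0),\qquad\gamma_l=(s_l,\gamma_{l-1},m^{-1},0)\quad(l\ge2).
\]
By (A2), $\gamma_l\in\Delta_{s_l}$: we have $2j\le s_1$, the cut $s_{l-1}$ is less than $s_l-1$, and $\gamma_{l-1}$ has age $l-1<n^B_{2j}$. The element $\gamma_l$ has even weight and $b^*_{\gamma_l}=0$, and $f_l$ is supported in $(s_{l-1},q_l]\subset(s_{l-1},s_l-1]$. Therefore $y^*_{\gamma_l}=f_l$ and $h^*_{\gamma_l}=f_l\pi$.

\emph{The estimate.} Apply Lemma~\ref{lem:chain} in $\mathcal Z$ with $g_l=e^*_{\gamma_l}$, $h_l=f_l\pi$, $\beta=m^{-1}$. Condition (i) holds because $P_{s_l}z=0$ implies $r_{s_l}z=0$, and (ii) is Proposition~\ref{prop:Z}(d). So $\|\sum_lz'_l\|\ge a\delta/(4m)$. Since $\sum_l\|z'_l-z_{i_l}\|\le a\delta/(8m)$, (W1) gives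
\[
\frac{a\delta}{8m}\le\Big\|\sum_{l\le a}z_{i_l}\Big\|\le\|S\|\,\Big\|\sum_{l\le a}w_{i_l}\Big\|\le\|S\|\,ca^{1/r}.
\]
Thus $(n^B_{2j})^{1-1/r}/m^B_{2j}\le8c\|S\|/\delta$ for all $j$, contrary to \eqref{eq:growth}.
\end{proof}

\section{Surjectivity of $\Theta$}\label{sec:onto}

If $\mathcal Z$ were the direct sum $B\oplus W$, an operator on $\mathcal Z$ would be a $2\times2$ matrix with compact off-diagonal entries. There is no such splitting, so we peel off the parts one at a time, using the lifting and extension lemmas in place of the missing projections. The scalar $\lambda$ is found on $B$, and the matrix is found on $W$.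

\begin{proposition}\label{prop:onto}
For every $T\in\mathcal L(\mathcal Z)$ the class $[T]$ is in the range of $\Theta$.
\end{proposition}

\begin{proof}
\emph{Step 1: $T=\lambda I+S\pi+K$ with $S\in\mathcal L(W,\mathcal Z)$ and $K$ compact.} Let $G=\pi T|_B:B\to W$. Each row $\rho_kG$ belongs to $\mathcal L(B,Y)=\mathcal K(B,Y)$ by Lemma~\ref{lem:incomp}, so $Q_nG$ is compact. Since $B^*$ is isomorphic to $\ell_1$, Lemma~\ref{lem:schur} gives $\|G-Q_nG\|\to0$. Hence $G$ is compact. Extend it to a compact $G':\mathcal Z\to W$ by Lemma~\ref{lem:extend}, and lift $G'$ to a compact $K_1\in\mathcal K(\mathcal Z)$ with $\pi K_1=G'$ by Lemma~\ref{lem:lift}. Then $\pi(T-K_1)|_B=0$, which means that $T-K_1$ maps $B$ into $\ker\pi=B$. By (A4) for $B$, $(T-K_1)|_B=\lambda I+K_2$ with $K_2\in\mathcal K(B)$. Extend $K_2$ to a compact $K_2':\mathcal Z\to B\subset\mathcal Z$ by Lemma~\ref{lem:extend}. The operator $T-\lambda I-K_1-K_2'$ vanishes on $B$, so it equals $S\pi$ for some $S\in\mathcal L(W,\mathcal Z)$.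

\emph{Step 2: $R=\pi S$ is the norm limit of its corners $Q_NRQ_N$.} Let $\eta>0$. By Lemma~\ref{lem:key} there is $n$ with $\|R(I-Q_n)\|\le\eta$. The space $W_n$ is isomorphic to $Y^n$, whose dual is isomorphic to $\ell_1$ by (A3), so Lemma~\ref{lem:schur} applied to $R|_{W_n}$ gives $N_0\ge n$ with $\|(I-Q_N)RQ_n\|\le\eta$ for $N\ge N_0$. For such $N$, write $R-Q_NRQ_N=R(I-Q_N)+(I-Q_N)RQ_N$ and use $I-Q_N=(I-Q_n)(I-Q_N)$ and $Q_N=Q_n+(I-Q_n)Q_N$:
\[
R-Q_NRQ_N=R(I-Q_n)(I-Q_N)+(I-Q_N)RQ_n+(I-Q_N)R(I-Q_n)Q_N .
\]
Each term has norm at most $\eta$.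

\emph{Step 3: $[S\pi]\in\Theta(\mathcal K(U)_{\mathrm u})$.} By (A4) for $Y$, there are scalars $a_{il}$ such that $\rho_iR\iota_l-a_{il}I_Y$ is compact for all $i,l$. By Step 2 choose $N_1<N_2<\cdots$ such that $R_k=Q_{N_k}RQ_{N_k}$ satisfies $\|R-R_k\|\le2^{-k}$. Let $A_k=(a_{il})_{i,l\le N_k}$, $A_0=0$ and $R_0=0$. Then
\[
R_k-A_k\otimes I=\sum_{i,l\le N_k}\iota_i(\rho_iR\iota_l-a_{il}I_Y)\rho_l
\]
is compact with values in $W_{N_k}$. Let $R^\sharp=\sum_k\sigma_{N_k}(R_k-R_{k-1})$ be the lifting of Lemma~\ref{lem:lift}. Since $\pi(S-R^\sharp)=R-R=0$, the operator $S-R^\sharp$ maps $W$ into $B$, and it is compact by Lemma~\ref{lem:WtoAH}. The matrix $A_k-A_{k-1}$ is supported in $\{1,\dots,N_k\}^2$, so $[\sigma_{N_k}(R_k-R_{k-1})\pi]=\Theta(A_k-A_{k-1})$. Therefore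
\[
[S\pi]=[R^\sharp\pi]=\lim_{k}\sum_{l\le k}\Theta(A_l-A_{l-1})=\lim_k\Theta(A_k),
\]
and this limit lies in the closed set $\Theta(\mathcal K(U)_{\mathrm u})$. With Step 1, $[T]=\lambda[I]+[S\pi]$ is in the range of $\Theta$.
\end{proof}

\section{Complex scalars, ideals, and the proofs of the theorems}\label{sec:end}

\subsection*{Complexification}

The \emph{complexification} of a real Banach algebra $\mathcal A$ is $\mathcal A\oplus\mathrm i\mathcal A$ with the product $(a+\mathrm ib)(a'+\mathrm ib')=(aa'-bb')+\mathrm i(ab'+ba')$; we give it the topology of $\|a\|+\|b\|$. An isomorphism $\Theta$ of real Banach algebras induces the isomorphism $a+\mathrm ib\mapsto\Theta a+\mathrm i\Theta b$ of the complexifications. For a real Banach space $\mathcal Z$ let $\mathcal Z_{\mathbb C}=\mathcal Z\oplus\mathrm i\mathcal Z$ with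
\[
\|x+\mathrm iy\|=\sup_\theta\|x\cos\theta+y\sin\theta\| .
\]
Multiplication by $e^{\mathrm i\varphi}$ replaces $\theta$ by $\theta-\varphi$, so this is a complex norm. It agrees with the given norm on $\mathcal Z$, and $\|x+\mathrm iy\|\ge\max(\|x\|,\|y\|)$. For $F\in\mathcal L(\mathcal Z)$ let $F_{\mathbb C}(x+\mathrm iy)=Fx+\mathrm iFy$; then $\|F_{\mathbb C}\|=\|F\|$.

\begin{lemma}\label{lem:complex}
The map $[F]+\mathrm i[G]\mapsto[F_{\mathbb C}+\mathrm iG_{\mathbb C}]$ is an isomorphism of the complexification of the Calkin algebra of $\mathcal Z$ onto the Calkin algebra of $\mathcal Z_{\mathbb C}$.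
\end{lemma}

\begin{proof}
Let $T\in\mathcal L(\mathcal Z_{\mathbb C})$. For $x\in\mathcal Z$ write $Tx=Fx+\mathrm iGx$. Then $F,G$ are real linear with $\|Fx\|,\|Gx\|\le\|Tx\|$, and complex linearity gives $T=F_{\mathbb C}+\mathrm iG_{\mathbb C}$; the representation is unique. Thus $\max(\|F\|,\|G\|)\le\|T\|\le\|F\|+\|G\|$. If $T$ is compact, so are $F$ and $G$, being compositions of $T|_{\mathcal Z}$ with the bounded maps $x+\mathrm iy\mapsto x$ and $x+\mathrm iy\mapsto y$; if $F$ and $G$ are compact, so are $F_{\mathbb C}$, $G_{\mathbb C}$ and $T$. Apply the norm inequality to $T+K$, where $K=(K_1)_{\mathbb C}+\mathrm i(K_2)_{\mathbb C}$ and $K_1,K_2$ run over $\mathcal K(\mathcal Z)$, and take infima: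
\[
\max(\|[F]\|,\|[G]\|)\le\|[T]\|\le\|[F]\|+\|[G]\| .
\]
So the map is well defined, bijective and bicontinuous, and it is multiplicative because $(FG)_{\mathbb C}=F_{\mathbb C}G_{\mathbb C}$.
\end{proof}

\begin{lemma}\label{lem:complexU}
Let $U$ be a complex space satisfying the hypotheses of Theorem~\ref{thm:U}, and let $U_{\mathbb R}$ be the closed real span of its basis. Then $U_{\mathbb R}$ satisfies the hypotheses over $\mathbb R$, and $\mathcal K(U)_{\mathrm u}\oplus\mathbb C$ is isomorphic to the complexification of $\mathcal K(U_{\mathbb R})_{\mathrm u}\oplus\mathbb R$.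
\end{lemma}

\begin{proof}
The space $U_{\mathbb R}$ consists of the vectors with real coordinates. Since $\|v\|=\||v|\|$ and $|\sum v_i|=\sum|v_i|$ for successive blocks, $\psi_{U_{\mathbb R}}=\psi_U$. For $x,x'\in U_{\mathbb R}$ the lattice property gives $\max(\|x\|,\|x'\|)\le\|x+\mathrm ix'\|\le\|x\|+\|x'\|$. So if $(x_n)$ in $U_{\mathbb R}$ were equivalent to the basis of real $c_0$, then splitting complex coefficients into real and imaginary parts would show that $(x_n)$ is equivalent in $U$ to the basis of complex $c_0$.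

By Lemma~\ref{lem:unorm}(a), $\|A\|_{\mathrm u}$ is the same in $U$ and $U_{\mathbb R}$ for real $A$. For real $A,A'$ we have $|A|,|A'|\le|A+\mathrm iA'|$, so $\max(\|A\|_{\mathrm u},\|A'\|_{\mathrm u})\le\|A+\mathrm iA'\|_{\mathrm u}\le\|A\|_{\mathrm u}+\|A'\|_{\mathrm u}$ by Lemma~\ref{lem:unorm}(b). Hence $(A,\lambda)+\mathrm i(A',\lambda')\mapsto(A+\mathrm iA',\lambda+\mathrm i\lambda')$ is a bicontinuous algebra isomorphism on finite matrices, and it extends to the completions.
\end{proof}

\subsection*{Closed ideals}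

\begin{lemma}\label{lem:ideals}
The closed two-sided ideals of $\mathcal K(U)_{\mathrm u}\oplus\mathbb K$ are $\{0\}$, $\mathcal K(U)_{\mathrm u}$ and the whole algebra.
\end{lemma}

\begin{proof}
Let $\mathcal I$ be a closed ideal and $0\neq(A,\lambda)\in\mathcal I$. For all $k,l$,
\[
E_{kk}\,(A,\lambda)\,E_{ll}=(a_{kl}+\lambda\delta_{kl})E_{kl}\in\mathcal I,
\]
where $\delta_{kl}$ is the Kronecker symbol; this holds for finite $A$ and passes to the limit. If all coefficients vanished, then $a_{kk}=-\lambda$ for all $k$, so $\lambda=0$ by Lemma~\ref{lem:unorm}(c), then all entries of $A$ would vanish and $A=0$. So some $E_{kl}$ lies in $\mathcal I$, hence every $E_{st}=E_{sk}E_{kl}E_{lt}$ does, and $\mathcal I\supset\mathcal K(U)_{\mathrm u}$ by density. This subspace is an ideal of codimension $1$.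
\end{proof}

\begin{lemma}\label{lem:AP}
The finite-rank operators are dense in $\mathcal K(\mathcal Z)$ and in $\mathcal K(\mathcal Z_{\mathbb C})$, for the space $\mathcal Z$ of Section~\ref{sec:Z}.
\end{lemma}

\begin{proof}
Let $K\in\mathcal K(\mathcal Z)$. By (F2), $\|K-P_nK\|\to0$. Fix $n$, and let $F_N\in\mathcal L(V_n)$ apply the FDD projection $P_N^Y$ to each of the $n$ rows and leave the second component unchanged. The $F_N$ have finite rank, are uniformly bounded, and converge pointwise to the identity. By (F2), $i_nF_Nr_nK\to i_nr_nK=P_nK$ in norm. A compact operator on $\mathcal Z_{\mathbb C}$ is $(K_1)_{\mathbb C}+\mathrm i(K_2)_{\mathbb C}$ with $K_1,K_2\in\mathcal K(\mathcal Z)$, and $F\mapsto F_{\mathbb C}$ is isometric and preserves finite rank.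
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:U}]
The examples are treated in Example~\ref{ex:super}.

(1) For $\mathbb K=\mathbb R$ combine Propositions~\ref{prop:embed} and~\ref{prop:onto}. For $\mathbb K=\mathbb C$ apply the real case to $U_{\mathbb R}$, which is allowed by Lemma~\ref{lem:complexU}, complexify the isomorphism, and identify the two sides by Lemmas~\ref{lem:complexU} and~\ref{lem:complex}. The required space is $\mathcal Z_{\mathbb C}$.

(2) Choose $m_1^Y$ so large that $M_Y^2\le1+\varepsilon$. Since $1\le M_B\le M_Y$, the claim is \eqref{eq:theta}.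

(3) Write $\mathcal Z$ for the space in (1), real or complex. A nonzero ideal of $\mathcal L(\mathcal Z)$ contains every rank-one operator $x\mapsto f(x)z$: if $T$ is in the ideal and $g\in\mathcal Z^*$, $x_0\in\mathcal Z$ satisfy $g(Tx_0)=1$, compose $T$ on the right with $x\mapsto f(x)x_0$ and on the left with $x\mapsto g(x)z$. By Lemma~\ref{lem:AP}, every nonzero closed ideal therefore contains $\mathcal K(\mathcal Z)$. The closed ideals containing $\mathcal K(\mathcal Z)$ are the preimages of the closed ideals of the Calkin algebra, and by (1) and Lemma~\ref{lem:ideals} there are exactly three of these. The middle one is $\mathcal J=\{T:[T]\in\Theta(\mathcal K(U)_{\mathrm u})\}$, where the isomorphism in (1) maps $\mathcal K(U)_{\mathrm u}$ onto $\mathcal J/\mathcal K(\mathcal Z)$, a subspace of codimension $1$ in the Calkin algebra.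
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lp}]
Take $U=\ell_p$ in Theorem~\ref{thm:U}(1). The space $\mathcal Z$ of Section~\ref{sec:Z} is separable, and so is its complexification.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AH}
S. A. Argyros and R. G. Haydon, \emph{A hereditarily indecomposable $\mathcal L_\infty$-space that solves the scalar-plus-compact problem}, Acta Math. 206 (2011), 1--54.

\bibitem{MP}
Pavlos Motakis and Daniele Puglisi, \emph{The compact operators on $c_0$ as a Calkin algebra}, arXiv:2403.04137 (2024).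

\end{thebibliography}
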